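# Isotone sections of the map from a free product of lattices to its relatively free counterpart

## 1. Killing factors: the retraction $\rho_S\colon G\to G_S^0$

Take a free product $G$ of lattices $L_i$ ($i\in I$) inside some variety $\mathbf V$, and choose a set $S$ of indices. Keep the factors $L_i$ with $i\in S$ as they are, adjoin a new bottom element $0$, and send every other factor to that $0$. This extends to a homomorphism $\rho_S$ on all of $G$. It computes something one would not expect to be computable: for each $x\in G$ it returns the *largest* element below $x$ that can be written using only the factors in $S$, or returns $0$ when there is none. This map is the object on which these notes turn. It will let us construct order-preserving maps out of $G$ one element at a time, and it is also an ingredient in showing that for certain large factors no such construction can succeed.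

**Conventions and recollections.** A *variety* of lattices is a class closed under homomorphic images, sublattices and direct products; equivalently, a class defined by identities. Since each identity involves finitely many variables, a lattice belongs to $\mathbf V$ as soon as all its finitely generated sublattices do. Throughout, $\mathbf V$ is *nontrivial*: it contains a lattice with more than one element. Then it contains the two-element chain $\mathbf 2$, which is a sublattice of any such lattice. We write $\mathbf L$ for the variety of all lattices, $\mathbf D$ for that of distributive lattices, and $\mathbf V(K)$ for the variety generated by $K$.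

For a family $\mathcal L=(L_i\mid i\in I)$ in $\mathbf V$, the *free product* $\mathrm{Free}_{\mathbf V}\mathcal L$ is the lattice in $\mathbf V$, generated by images of the $L_i$, such that any homomorphisms $L_i\to N$ with $N\in\mathbf V$ extend uniquely to a common homomorphism $\mathrm{Free}_{\mathbf V}\mathcal L\to N$. As $\mathbf V$ is nontrivial, each $L_i$ embeds, and we treat it as a sublattice. We write $\mathrm{Free}\,\mathcal L=\mathrm{Free}_{\mathbf L}\mathcal L$. If all $L_i$ are one-element lattices indexed by a set $X$, we get the free lattices $\mathrm{Free}_{\mathbf V}(X)$ and $\mathrm{Free}(X)$.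

"Countable" means finite or countably infinite, and the axiom of choice is assumed. A map of ordered sets is *isotone* if it preserves order. For a lattice $Q$, possibly empty, $Q^0$ is $Q$ with a new least element $0$ adjoined.

Let $G=\mathrm{Free}_{\mathbf V}(L_i\mid i\in I)$; the case $\mathbf V=\mathbf L$ is allowed. For $S\subseteq I$ let $G_S$ be the sublattice of $G$ generated by $\bigcup_{i\in S}L_i$, with $G_\emptyset=\emptyset$.

**Lemma 1.** Let $S\subseteq I$ and $x\in G$.

1. Either no element of $G_S$ is $\le x$, or there is a largest one, written $x_{(S)}$. There is a homomorphism $\rho_S\colon G\to G_S^0$ that is the identity on $G_S$ and is $0$ on $L_i$ for $i\notin S$. We have $x_{(S)}=\rho_S(x)$ if $\rho_S(x)\neq 0$, and $x_{(S)}$ does not exist if $\rho_S(x)=0$.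
2. If $x\in G_T$ and $x_{(S)}$ exists, then $x_{(S)}\in G_{S\cap T}$.

The dual statements hold for the smallest element $x^{(S)}$ of $G_S$ above $x$.

**Proof.** To use the universal property we first need $G_S^0\in\mathbf V$. A finitely generated sublattice of $G_S^0$ is contained in $G_S$, or is $\{0\}$, or is $\{0\}\cup H$ with $H\subseteq G_S$ a finitely generated sublattice. Only the last case needs an argument. There $H$ has a least element $h$, the meet of its generators. The map $0\mapsto(h,0)$, $y\mapsto(y,1)$ from $\{0\}\cup H$ to $H\times\mathbf 2$ is injective. It respects $0\vee y=y$ because $(h,0)\vee(y,1)=(y,1)$, and $0\wedge y=0$ because $(h,0)\wedge(y,1)=(h,0)$. So $\{0\}\cup H$ embeds in $H\times\mathbf 2\in\mathbf V$.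

Hence the inclusions $L_i\to G_S$ ($i\in S$) and the constant maps $L_i\to\{0\}$ ($i\notin S$) extend to a homomorphism $\rho_S\colon G\to G_S^0$. It fixes the generators of $G_S$, so it is the identity on $G_S$.

Next, $\rho_S(x)\le x$ in $G^0$ for all $x\in G$. Indeed, the set of $x$ for which this holds contains every $L_i$ and is closed under $\vee$ and $\wedge$ because $\rho_S$ is a homomorphism. Now if $y\in G_S$ and $y\le x$, then $y=\rho_S(y)\le\rho_S(x)$; in particular $\rho_S(x)\ne0$. Conversely, if $\rho_S(x)\neq0$, it is an element of $G_S$ below $x$. This proves (1).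

If $x\in G_T$, then $\rho_S(x)$ lies in the sublattice generated by $\bigcup_{i\in S\cap T}L_i$ and possibly $0$, which is contained in $G_{S\cap T}\cup\{0\}$. This proves (2). The dual statements follow by applying all this to the variety of duals of members of $\mathbf V$: the dual of $G$ is the free product there of the duals of the $L_i$. $\square$

**Example.** Let $G=\mathrm{Free}_{\mathbf V}(\{a,b,c\})$, with one-element factors, and $S=\{a,b\}$. For $x=(a\vee c)\wedge b$ we send $c$ to $0$ and get $x_{(S)}=(a\vee0)\wedge b=a\wedge b$. Dually, sending $c$ to a new top gives $x^{(S)}=b$. And $c_{(S)}$ does not exist, since $\rho_S(c)=0$.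

Two consequences are used constantly.

**(i) Interpolation.** If $x\in G_S$, $y\in G_T$ and $x\le y$, then $z=y_{(S)}$ exists, lies in $G_{S\cap T}$, and satisfies $x\le z\le y$. In particular $S\cap T\neq\emptyset$. Indeed $x$ is an element of $G_S$ below $y$, so Lemma 1 applies, and $G_\emptyset=\emptyset$.

**(ii) Supports.** $G_S\cap G_T=G_{S\cap T}$: an element $x$ of both equals $x_{(S)}$, which lies in $G_{S\cap T}$. Now each $x\in G$ lies in $G_S$ for some finite $S$. Take such an $S$ of least size. For any $T$ with $x\in G_T$ we have $x\in G_{S\cap T}$, so $S\subseteq T$ by minimality. Thus each $x$ has a least $S$ with $x\in G_S$. It is finite and nonempty, and we call it $\operatorname{supp}x$.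

## 2. Isotone sections of $\mathrm{Free}\,\mathcal L\to\mathrm{Free}_{\mathbf V}\mathcal L$

By the universal property there is a natural homomorphism
$$f\colon\mathrm{Free}\,\mathcal L\to\mathrm{Free}_{\mathbf V}\mathcal L$$
which is the identity on each $L_i$. It is surjective, since the $L_i$ generate the target. A homomorphism going back and splitting $f$ is too much to ask. What about an order-preserving map?

The setting is that of G. M. Bergman and G. Grätzer, "Isotone maps on lattices", arXiv:1103.1339 (2011). The known Main Theorem says that isotone maps $L_i\to M$ into any common lattice $M$ (not necessarily in $\mathbf V$) extend to a common isotone map $\mathrm{Free}_{\mathbf V}\mathcal L\to M$. Taking $M=\mathrm{Free}\,\mathcal L$ gives an isotone map $g\colon\mathrm{Free}_{\mathbf V}\mathcal L\to\mathrm{Free}\,\mathcal L$ that restricts to the canonical embedding on each $L_i$. The problem is: *can $g$ be chosen so that $f\circ g$ is the identity of $\mathrm{Free}_{\mathbf V}\mathcal L$? In particular, does $\mathrm{Free}(X)\to\mathrm{Free}_{\mathbf V}(X)$ always have an isotone section?* We do not use the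 Main Theorem below.

The general answer is no, and the answer for free lattices is yes. Here are the statements we shall prove. The *length* of a lattice is the supremum of $|C|-1$ over chains $C$. For a cardinal $\lambda\ge3$, $M_\lambda$ is the lattice of length 2 consisting of $0$, $1$ and $\lambda$ atoms. SI abbreviates "subdirectly irreducible".

**Theorem A.** Let $\mathbf V$ be nontrivial, all $L_i\in\mathbf V$ countable, $I$ arbitrary, and $G=\mathrm{Free}_{\mathbf V}(L_i\mid i\in I)$. Let $h\colon P\to G$ be any surjective lattice homomorphism and $s_i\colon L_i\to P$ isotone maps with $hs_i=\mathrm{id}_{L_i}$. Then there is an isotone $g\colon G\to P$ with $hg=\mathrm{id}_G$ and $g|_{L_i}=s_i$ for all $i$.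

With $P=\mathrm{Free}\,\mathcal L$, $h=f$, and $s_i$ the canonical embeddings, this answers the question affirmatively for countable $L_i$. With one-element $L_i$ it gives, for every nontrivial $\mathbf V$ and every $X$, an isotone section of $\mathrm{Free}(X)\to\mathrm{Free}_{\mathbf V}(X)$ fixing $X$.

**Theorem B.** Let $\mathbf V=\mathbf V(M_\omega)$, $L=M_{\omega_1}$ with atoms $p_\alpha$ ($\alpha<\omega_1$), and $K=M_3$ with atoms $y_0,y_1,y_2$. Then $L,K\in\mathbf V$, and $\mathrm{Free}(L,K)\to\mathrm{Free}_{\mathbf V}(L,K)$ has no isotone section (whether or not it is required to extend the canonical embeddings).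

So the countability hypothesis in Theorem A cannot be weakened to "cardinality $\le\aleph_1$", even for two factors one of which has five elements. It is optimal among cardinality hypotheses valid for all $\mathbf V$.

**Theorem C.** For $\mathbf V=\mathbf D$ and every family $(L_i)$ of distributive lattices, $\mathrm{Free}\,\mathcal L\to\mathrm{Free}_{\mathbf D}\mathcal L$ has an isotone section extending the canonical embeddings.

**Theorem D.** Let $n\ge2$. Let $\mathbf V$ be a variety all of whose SI members have length $\le n$, and which contains a finite simple geometric lattice $K$ of length $n$. Then $M_3\in\mathbf V$, and there is $L\in\mathbf V(M_3)\subseteq\mathbf V$ with $|L|=\aleph_1$ such that $\mathrm{Free}(L,K)\to\mathrm{Free}_{\mathbf V}(L,K)$ has no isotone section.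

Theorem D covers $\mathbf V(K)$ for every finite simple geometric lattice $K$ of length $\ge2$. In particular it covers $\mathbf V(M_3)$, $\mathbf V(\mathrm{Sub}(\mathbb F_q^n))$ for $n\ge2$, and $\mathbf V(\Pi_m)$ for $m\ge3$, where $\Pi_m$ is the lattice of partitions of an $m$-element set; it also covers all $\mathbf V$ with $M_3\in\mathbf V\subseteq\mathbf V(M_\omega)$. These are checked in Section 9. For $\mathbf V=\mathbf L$ the map $f$ is the identity and the answer is trivially yes. No classification of the varieties with answer yes for every family is claimed.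

## 3. Two and three generators, and countable targets

**Two generators.** $\mathrm{Free}(\{x,y\})$ consists of $x,y,x\wedge y,x\vee y$. These stay distinct in $\mathrm{Free}_{\mathbf V}(\{x,y\})$, as one sees from $x\mapsto(1,0)$, $y\mapsto(0,1)$ in $\mathbf 2\times\mathbf 2\in\mathbf V$. So $f$ is an isomorphism.

**Three generators, $\mathbf V=\mathbf D$.** In $\mathrm{Free}(\{x,y,z\})$ put
$$\mu=(x\wedge y)\vee(y\wedge z)\vee(z\wedge x),\qquad \mu'=(x\vee y)\wedge(y\vee z)\wedge(z\vee x).$$
We have $\mu\le\mu'$, and the two are different: sending $x,y,z$ to the atoms of $M_3$ gives $\mu\mapsto0$, $\mu'\mapsto1$. In a distributive lattice they agree, so $f(\mu)=f(\mu')=:m$. A section must choose one preimage of $m$, and choices interact. Let $a=f(x\wedge(y\vee z))$. By distributivity $a$ is the join of the images of $x\wedge y$ and $x\wedge z$, so $a\le m$. Suppose we choose $g(a)=x\wedge(y\vee z)$ and $g(m)=\mu$. Then $g$ is not isotone, since in $M_3$ these go to $x$ and $0$, and $x\not\le0$. But the damage can be repaired: replace $g(m)=\mu$ by $\mu\vee(x\wedge(y\vee z))$. This still maps to $m\vee a=m$.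

**Countable targets.** This repair suggests the natural first approach. Let $h\colon P\to G$ be a surjective lattice homomorphism with $G$ countable, and list $G=\{x_1,x_2,\dots\}$. When $g$ is already isotone on $x_1,\dots,x_{k-1}$ with $hg=\mathrm{id}$, choose any $w\in h^{-1}(x_k)$ and put
$$g(x_k)=\Bigl(w\vee\bigvee_{j<k,\ x_j\le x_k}g(x_j)\Bigr)\wedge\bigwedge_{j<k,\ x_j\ge x_k}g(x_j),\tag{1}$$
omitting empty joins and meets. Applying $h$ gives $x_k$. If $x_j\le x_k\le x_l$ with $j,l<k$, then $g(x_j)\le g(x_l)$ by isotonicity so far. So each such $g(x_j)$ is below both the parenthesis and the meet, and hence $g(x_j)\le g(x_k)\le g(x_l)$. Thus $g$ stays isotone, and every surjective homomorphism onto a countable lattice has an isotone section.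

This stops working at two points. If $G$ is uncountable, a well-ordered list of $G$ has a stage with infinitely many predecessors; formula (1) may then ask for a join of infinitely many elements of $P$, and is no longer a lattice expression. And even for countable $G$, if the values on the $L_i$ are prescribed in advance, then infinitely many prescribed elements may lie below $x_k$ from the very start. What we need is a *finite* set of already treated elements below $x_k$ through which all the others factor. Lemma 1 supplies such a set: the elements $(x_k)_{(S')}$.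

## 4. Finitely many covers suffice when the factors are countable

**Proof of Theorem A.** We induct on the size of supports. Put $U_n=\bigcup_{|S|\le n}G_S$, the set of elements with support of size at most $n$. We build isotone maps $g$ on $U_1\subseteq U_2\subseteq\cdots$, each extending the previous one, with $hg=\mathrm{id}$. Since supports are finite, $\bigcup_nU_n=G$.

**Step 1: the factors themselves.** This step starts the induction with the prescribed maps. We have $U_1=\bigcup L_i$. By consequence (i), elements of $L_i$ and $L_j$ with $i\neq j$ are incomparable, so the union is disjoint and all comparabilities are inside single factors. Hence $g=\bigcup s_i$ is well defined and isotone, and $hg=\mathrm{id}$.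

**Step 2: extending to one $G_S$ with $|S|=n+1$.** Suppose $g$ is given on $U_n$. This step extends $g$ to $G_S$ so that it is isotone *on $G_S$*. An element of $G_S$ has support contained in $S$, and lies in $U_n$ exactly when its support has at most $n$ elements. So the elements of $G_S\setminus U_n$ are exactly those with support $S$. As $G_S$ is generated by finitely many countable lattices, it is countable; list $G_S\setminus U_n$ as $x_1,x_2,\dots$ (the list may be finite). Let
$$W_k=(G_S\cap U_n)\cup\{x_j: j<k\},$$
and suppose $g$ is isotone on $W_k$ with $hg=\mathrm{id}$ there. For $k=1$ this is the induction hypothesis. Put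
$$D=\{(x_k)_{(S')}:\emptyset\ne S'\subsetneq S,\ (x_k)_{(S')}\text{ exists}\}\cup\{x_j: j<k,\ x_j\le x_k\},$$
and let $E$ be the dual set
$$E=\{(x_k)^{(S')}:\emptyset\ne S'\subsetneq S,\ (x_k)^{(S')}\text{ exists}\}\cup\{x_j: j<k,\ x_j\ge x_k\}.$$
Both sets are finite. Both lie in $W_k$, because $(x_k)_{(S')}$ and $(x_k)^{(S')}$ belong to $G_{S'}\subseteq G_S\cap U_n$. For $d\in D$ and $e\in E$ we have $d\le x_k\le e$, so $g(d)\le g(e)$. Choose $w\in h^{-1}(x_k)$ and put
$$g(x_k)=\Bigl(w\vee\bigvee_{d\in D}g(d)\Bigr)\wedge\bigwedge_{e\in E}g(e),\tag{2}$$
omitting empty joins and meets. Then $h(g(x_k))=(x_k\vee\bigvee D)\wedge\bigwedge E=x_k$. Each $g(d)$ is below the parenthesis and below every $g(e)$, so $g(d)\le g(x_k)\le g(e)$ for all $d\in D$, $e\in E$.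

We check that $g$ is isotone on $W_{k+1}$. Comparisons of $x_k$ with an $x_j$, $j<k$, are taken care of because $x_j\in D$ or $x_j\in E$. Let $z\in G_S\cap U_n$ with $z\le x_k$. Put $S'=\operatorname{supp}z$, a nonempty proper subset of $S$. Since $z\in G_{S'}$ lies below $x_k$, the element $(x_k)_{(S')}$ exists, lies in $D$, and satisfies $z\le(x_k)_{(S')}$. So
$$g(z)\le g\bigl((x_k)_{(S')}\bigr)\le g(x_k),$$
the first inequality because $g$ is isotone on $W_k$. If $z\ge x_k$, then dually $(x_k)^{(S')}\in E$ and $g(x_k)\le g((x_k)^{(S')})\le g(z)$. Running through all $k$ gives $g$ isotone on $G_S$.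

**Step 3: different sets $S$ do not interfere.** We do Step 2 for every $S$ with $|S|=n+1$. The sets $G_S\setminus U_n$ are pairwise disjoint, since supports are unique, so $g$ is well defined on $U_{n+1}$. This step checks comparabilities between different $G_S$. Let $x\in G_S$, $y\in G_T$, $x\le y$, with $|S|,|T|\le n+1$. Then $g$ is isotone on $G_S$ and on $G_T$: by Step 2 if the size is $n+1$, by induction otherwise. By (i) there is $z\in G_{S\cap T}\subseteq G_S\cap G_T$ with $x\le z\le y$. Hence $g(x)\le g(z)\le g(y)$, and $g$ is isotone on $U_{n+1}$. The union over all $n$ is the required map. $\square$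

Only Step 2 used the countability of the factors. The covers handle all elements of smaller support, but the elements of $G_S$ with full support $S$ are handled one by one. If $G_S$ is uncountable, the sets $D$ and $E$ may become infinite. We now show that this is a genuine obstruction.

## 5. Inequalities between meets and joins in $\mathrm{Free}(L_i\mid i\in I)$

To show that no section exists, we look for an order pattern that occurs in $\mathrm{Free}_{\mathbf V}(L,K)$ but cannot occur in $\mathrm{Free}(L,K)$. The pattern is a family of pairs $(x_\alpha,y_\alpha)_{\alpha<\omega_1}$ with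
$$x_\alpha\le y_\beta\iff\alpha\neq\beta.\tag{3}$$
An isotone section would carry it from one lattice to the other. To exclude it from $\mathrm{Free}(L,K)$ we must know how an inequality $a\le b$ can come about there. The hard case is when $a$ is a meet and $b$ is a join.

**Lemma 2.** Let $F=\mathrm{Free}(L_i\mid i\in I)$ and $a=x\wedge y\le b=z\vee w$ in $F$. Then $x\le b$, or $y\le b$, or $a\le z$, or $a\le w$, or $a\le c\le b$ for some $c\in\bigcup L_i$.

**Example.** The last alternative cannot be dropped. Let $L=\{0,z,w,c,x,y,1\}$ be two copies of $\mathbf 2\times\mathbf 2$ glued at $c$, so that $z\vee w=c=x\wedge y$. In any free product with $L$ as a factor, put $a=b=c$. Then $x\not\le c$, $y\not\le c$, $c\not\le z$, $c\not\le w$, and only the fifth alternative holds.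

**Proof of Lemma 2.** Suppose none of the alternatives holds. The plan is to double the interval $J=[a,b]$ and so build a lattice in which $a\le b$ breaks. By assumption $J\cap\bigcup L_i=\emptyset$. Let
$$Q=\{(t,0):t\not\ge a\text{ or }t\le b\}\cup\{(t,1):t\ge a\}\subseteq F\times\mathbf 2$$
with the induced order. An element $t\in J$ occurs in $Q$ both as $(t,0)$ and as $(t,1)$. If $t\not\ge a$ only $(t,0)$ occurs; if $t\ge a$ and $t\not\le b$ only $(t,1)$ occurs.

**Step 1: $Q$ is closed under meets of $F\times\mathbf 2$.** If both second coordinates are $1$, then $t,t'\ge a$ gives $t\wedge t'\ge a$. Otherwise the meet has the form $(t,0)\wedge(t',j)=(t\wedge t',0)$. If $t\wedge t'\not\ge a$, it is in $Q$. If $t\wedge t'\ge a$, then $t\ge a$, so $t\le b$ because $(t,0)\in Q$. Hence $t\wedge t'\le b$ and the meet is in $Q$.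

**Step 2: any two elements of $Q$ have a join in $Q$, with first coordinate the join in $F$.** If their join in $F\times\mathbf 2$ lies in $Q$, that is their join. If one second coordinate is $1$, the first coordinate of the join is $\ge a$, so the join is in $Q$. The remaining case is $(t,0),(t',0)$ with $t\vee t'\ge a$ and $t\vee t'\not\le b$. We claim the join is $(t\vee t',1)\in Q$. It is below every upper bound of the form $(s,1)$. An upper bound $(s,0)\in Q$ would have $s\ge t\vee t'\ge a$, hence $s\le b$ and $t\vee t'\le b$, a contradiction.

**Step 3: a section $F\to Q$.** By Steps 1 and 2, $Q$ is a lattice and the first projection $p\colon Q\to F$ is a homomorphism; elements outside $J$ have exactly one preimage. Since $L_i\cap J=\emptyset$, each $c\in L_i$ has a unique preimage $\hat c$. The map $c\mapsto\hat c$ is a homomorphism: $\hat c\vee\hat c'$ is a preimage of $c\vee c'\in L_i$, hence is the unique one, and likewise for meets. These maps extend to a homomorphism $h\colon F\to Q$. As $ph$ is the identity on all $L_i$, we have $ph=\mathrm{id}_F$.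

**Step 4: the contradiction.** Since $x,y\ge a$ and $x,y\not\le b$, we have $h(x)=(x,1)$ and $h(y)=(y,1)$, so $h(a)=h(x)\wedge h(y)=(a,1)$. Since $z,w\not\ge a$, we have $h(z)=(z,0)$ and $h(w)=(w,0)$. Their join in $F\times\mathbf 2$ is $(b,0)$, which is in $Q$; so $h(b)=(b,0)$. But $a\le b$ forces $h(a)\le h(b)$, that is, $(a,1)\le(b,0)$, which is false. $\square$

## 6. Symmetric interpolating lattices exclude the pattern

We want a factor $L$ of size $\aleph_1$ that is the union of countable pieces indexed by finite sets $S\subseteq\omega_1$, with enough symmetry to move pieces around and with interpolation between pieces, just as in consequence (i).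

**Definition.** A *symmetric interpolating lattice* is a lattice $L$ with nonempty countable sublattices $L_S$ ($S\subseteq\omega_1$ finite) such that

* (S1) $S\subseteq S'$ implies $L_S\subseteq L_{S'}$, and $L=\bigcup L_S$;
* (S2) $\mathrm{Sym}(\omega_1)$ acts on $L$ by automorphisms, $\pi(L_S)=L_{\pi(S)}$, and $\pi$ fixes $L_S$ pointwise whenever $\pi|_S=\mathrm{id}$;
* (S3) if $a\in L_S$, $b\in L_T$ and $a\le b$, then $a\le e\le b$ for some $e\in L_{S\cap T}$.

**Example.** $L=M_{\omega_1}$ with atoms $p_\alpha$, with $L_S=\{0,1\}\cup\{p_\sigma:\sigma\in S\}$ and $\pi$ permuting the atoms by $p_\sigma\mapsto p_{\pi(\sigma)}$. Properties (S1) and (S2) are clear. For (S3), let $a\le b$. If $a=0$ take $e=0$; if $b=1$ take $e=1$. Otherwise $a=b$ is an atom $p_\sigma$ with $\sigma\in S\cap T$, and we take $e=a$.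

**Lemma 3.** Let $L$ be symmetric interpolating, $K$ a countable lattice, and $F=\mathrm{Free}(L,K)$. There is no family $(x_\alpha,y_\alpha)_{\alpha<\omega_1}$ in $F$ with $x_\alpha\le y_\beta\iff\alpha\ne\beta$.

**Proof.** Let $F_S$ be the sublattice of $F$ generated by $L_S\cup K$. It is countable, and every element of $F$ lies in some $F_S$ by (S1). By the universal property, each $\pi\in\mathrm{Sym}(\omega_1)$ acting on $L$, together with $\mathrm{id}_K$, extends to an endomorphism of $F$. By uniqueness of extensions this is an action by automorphisms. It satisfies $\pi(F_S)=F_{\pi(S)}$, and $\pi$ fixes $F_S$ pointwise if $\pi|_S=\mathrm{id}$; both statements hold on generators.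

**Step 1: interpolation lifts from $L$ to $F$.** We claim: if $a\in F_S$, $b\in F_T$ and $a\le b$, then $a\le e\le b$ for some $e\in F_R$, where $R=S\cap T$.

Let $\rho\colon F\to L^0$ be the retraction of Lemma 1 (with $\mathbf V=\mathbf L$) that is the identity on $L$ and $0$ on $K$. It maps $F_T$ into $L_T\cup\{0\}$, since it does so on the generators $L_T\cup K$. So for $b\in F_T$, if some element of $L$ is below $b$, then the largest such element $b_{(L)}$ exists and lies in $L_T$. Dually, for $a\in F_S$, if some element of $L$ is above $a$, then the smallest such element $a^{(L)}$ exists and lies in $L_S$.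

Write $a$ and $b$ as values of lattice terms $A$ over $L_S\cup K$ and $B$ over $L_T\cup K$. We use induction on the total length of $A$ and $B$, and denote a term and its value by the same letter in inequalities.

* $A=A_0\vee A_1$. Then $A_0\le b$ and $A_1\le b$. By induction there are $e_0,e_1\in F_R$ with $A_j\le e_j\le b$. Put $e=e_0\vee e_1$.
* $B=B_0\wedge B_1$. Dually, interpolate in $a\le B_0$ and $a\le B_1$ and put $e=e_0\wedge e_1$.
* $A$ is an element of $K$: take $e=a\in K\subseteq F_R$. $B$ is an element of $K$: take $e=b$.
* $A$ is an element of $L_S$. Then $a\in L$ is below $b$, so $b_{(L)}$ exists, lies in $L_T$, and $a\le b_{(L)}$. By (S3) there is $e\in L_R$ with $a\le e\le b_{(L)}\le b$. If $B$ is an element of $L_T$, then dually $a^{(L)}\in L_S$ exists, $a^{(L)}\le b$, and (S3) gives $e\in L_R$ with $a\le a^{(L)}\le e\le b$.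
* The remaining case is $A=A_0\wedge A_1$ and $B=B_0\vee B_1$. Apply Lemma 2. If $A_j\le b$ for some $j$, induction gives $e\in F_R$ with $a\le A_j\le e\le b$. If $a\le B_j$, induction gives $e\in F_R$ with $a\le e\le B_j\le b$. If $a\le c\le b$ with $c\in K$, take $e=c$. If $a\le c\le b$ with $c\in L$, then $a\le a^{(L)}\le c\le b_{(L)}\le b$ with $a^{(L)}\in L_S$ and $b_{(L)}\in L_T$. By (S3) there is $e\in L_R$ between $a^{(L)}$ and $b_{(L)}$.

**Step 2: many pairs have the same shape.** Suppose a family as in the lemma exists. Choose finite $S_\alpha\subseteq\omega_1$ with $x_\alpha,y_\alpha\in F_{S_\alpha}$. By the $\Delta$-system lemma there are an uncountable $A\subseteq\omega_1$ and a finite set $R$ such that $S_\alpha=R\sqcup H_\alpha$ for $\alpha\in A$, with the $H_\alpha$ pairwise disjoint and, after thinning, all of the same finite size. (If one set occurs as $S_\alpha$ for uncountably many $\alpha$, take those $\alpha$, with all $H_\alpha$ empty.) Fix $\alpha_0\in A$. For $\alpha\in A$ choose a permutation $\pi_\alpha$ of $\omega_1$ that fixes $R$ pointwise and has $\pi_\alpha(H_{\alpha_0})=H_\alpha$. All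 pairs $(\pi_\alpha^{-1}x_\alpha,\pi_\alpha^{-1}y_\alpha)$ lie in the countable set $F_{S_{\alpha_0}}^2$, and $A$ is uncountable. So two of them coincide, for some $\alpha\neq\beta$ in $A$.

**Step 3: moving the interpolant.** Put $\pi=\pi_\beta\pi_\alpha^{-1}$. Then $\pi x_\alpha=x_\beta$, and $\pi$ fixes $F_R$ pointwise. Since $\alpha\neq\beta$ we have $x_\alpha\le y_\beta$, and $S_\alpha\cap S_\beta=R$. By Step 1 there is $e\in F_R$ with $x_\alpha\le e\le y_\beta$. Apply $\pi$ to the first inequality:
$$x_\beta=\pi x_\alpha\le\pi e=e\le y_\beta.$$
This contradicts $x_\beta\not\le y_\beta$. $\square$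

**Corollary 4.** Let $L,K\in\mathbf V$ with $L$ symmetric interpolating and $K$ countable. Suppose there are $u_\alpha,v_\alpha\in\mathrm{Free}_{\mathbf V}(L,K)$ ($\alpha<\omega_1$) with $u_\alpha\le v_\beta\iff\alpha\neq\beta$. Then the natural map $f\colon\mathrm{Free}(L,K)\to\mathrm{Free}_{\mathbf V}(L,K)$ has no isotone section.

**Proof.** Let $g$ be one, and put $x_\alpha=g(u_\alpha)$, $y_\alpha=g(v_\alpha)$. For $\alpha\neq\beta$ we get $x_\alpha\le y_\beta$. If $x_\alpha\le y_\alpha$, then $u_\alpha=f(x_\alpha)\le f(y_\alpha)=v_\alpha$, which is false. So the family $(x_\alpha,y_\alpha)$ contradicts Lemma 3. $\square$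

## 7. The pattern in $\mathrm{Free}_{\mathbf V}(M_{\omega_1},M_3)$

By Corollary 4, we only need the pattern (3) in a relatively free product. If two lattices of length 2 are both embedded in a third one, an atom $y_0$ of the second can coincide with *at most one* of the atoms $p_\alpha$ of the first. The elements below detect this coincidence: $u_\alpha$ is nonzero only if $y_0=p_\alpha$, and $v_\beta$ is the top unless $y_0=p_\beta$.

We use two standard facts. First, every lattice in $\mathbf V$ is a subdirect product of SI members of $\mathbf V$. So an inequality in $\mathrm{Free}_{\mathbf V}(L,K)$ holds as soon as it holds under every pair of homomorphisms $\varphi\colon L\to N$, $\psi\colon K\to N$ with $N\in\mathbf V$ SI. Second, Jónsson's Lemma: the SI members of $\mathbf V(K)$ lie in $\mathbf{HSP}_U(K)$, where $\mathbf P_U$ denotes ultraproducts; if $K$ is finite, they lie in $\mathbf{HS}(K)$.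

We also use that $M_\lambda$ ($\lambda\ge3$) is simple. Suppose a congruence $\theta$ identifies two elements $u<v$. If $v=1$ and $u$ is an atom, meeting with another atom $e$ gives $0=u\wedge e\mathrel\theta e$. So in all cases $0\mathrel\theta p$ for some atom $p$ (if $u=0$ and $v=1$, meet with any atom). For every atom $q\neq p$, joining with $q$ gives $q\mathrel\theta1$. With two such atoms $q\ne r$ we get $0=q\wedge r\mathrel\theta1$.

**Proof of Theorem B.** Recall $\mathbf V=\mathbf V(M_\omega)$, $L=M_{\omega_1}$ with atoms $p_\alpha$, $K=M_3$ with atoms $y_0,y_1,y_2$.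

**Step 1: $L,K\in\mathbf V$, and SI members of $\mathbf V$ have length $\le2$.** Finitely generated sublattices of $L$ and $K$ are finite and embed in $M_\omega$, so $L,K\in\mathbf V$. By Jónsson's Lemma, SI members of $\mathbf V$ lie in $\mathbf{HSP}_U(M_\omega)$. "There is no four-element chain" is a first-order condition, so it passes to ultraproducts, and it passes to sublattices. It passes to homomorphic images because finite chains lift: if $b_0<b_1<b_2<b_3$ in the image have preimages $a_0,\dots,a_3$, then $a_0\le a_0\vee a_1\le a_0\vee a_1\vee a_2\le a_0\vee a_1\vee a_2\vee a_3$ has images $b_0,\dots,b_3$, hence is a strict chain. As $M_\omega$ has length 2, every SI member has length $\le2$.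

**Step 2: the elements.** In $\mathrm{Free}_{\mathbf V}(L,K)$ put
$$u_\alpha=\bigl((p_\alpha\wedge y_0)\vee y_1\bigr)\wedge y_2\wedge1_L,\qquad v_\beta=p_\beta\vee y_0.$$

**Step 3: $u_\alpha\le v_\beta$ for $\alpha\ne\beta$.** We check this under $\varphi\colon L\to N$, $\psi\colon K\to N$ with $N\in\mathbf V$ SI. Since $L$ and $K$ are simple, each of $\varphi,\psi$ is constant or injective.

* If $\varphi$ is constant with value $m$, the image of $u_\alpha$ is $\le\varphi(1_L)=m=\varphi(p_\beta)\le$ the image of $v_\beta$.
* If $\psi$ is constant with value $k$, the image of $u_\alpha$ is $\le\psi(y_2)=k=\psi(y_0)\le$ the image of $v_\beta$.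
* Let both be injective. Then $N$ has length exactly 2, and the three-element chains $\varphi(0)<\varphi(p_\alpha)<\varphi(1)$ and $\psi(0)<\psi(y_0)<\psi(1)$ are maximal. So $\varphi$ and $\psi$ preserve $0,1$ as the bounds of $N$, and any two distinct elements of $N\setminus\{0,1\}$ are complements. If $\psi(y_0)\neq\varphi(p_\alpha)$, then $p_\alpha\wedge y_0\mapsto0$, so $u_\alpha\mapsto\psi(y_1)\wedge\psi(y_2)\wedge1=0$. If $\psi(y_0)=\varphi(p_\alpha)$, then $\psi(y_0)\neq\varphi(p_\beta)$, so $v_\beta\mapsto1$. Either way the inequality holds.

**Step 4: $u_\alpha\not\le v_\alpha$.** Let $N=M_{\omega_1}$, $\varphi=\mathrm{id}$, and let $\psi$ be the embedding of $M_3$ preserving $0,1$ that sends $y_0$ to $p_\alpha$ and $y_1,y_2$ to two other distinct atoms. Then $u_\alpha\mapsto(p_\alpha\vee\psi(y_1))\wedge\psi(y_2)\wedge1=\psi(y_2)$ and $v_\alpha\mapsto p_\alpha$, and $\psi(y_2)\not\le p_\alpha$.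

Since $L$ is symmetric interpolating (Section 6) and $K$ is countable, Corollary 4 applies. $\square$

## 8. Maximal monomials: distributive lattices of any size

For $\mathbf V=\mathbf D$ the factors may be arbitrarily large. Instead of building $g$ step by step, one writes it down, using a canonical finite set of meets of generators below each element.

**Proof of Theorem C.** Let $G=\mathrm{Free}_{\mathbf D}\mathcal L$. For finite $\emptyset\neq S\subseteq I$ and $a\in\prod_{i\in S}L_i$, write $S=\operatorname{supp}a$. Let $m(a)=\bigwedge_{i\in S}a_i$ in $G$, and let $\widehat m(a)$ be the same meet in $\mathrm{Free}\,\mathcal L$. Call the $m(a)$ *monomials*. Any finite nonempty meet of elements of $\bigcup L_i$ is a monomial, after collecting elements of the same factor.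

**Step 1: comparing monomials.** This step shows that $m(a)\mapsto\widehat m(a)$ is well defined and isotone. Apply the dual of Lemma 1 with the one-element index set $\{i\}$: the homomorphism that is the identity on $L_i$ and sends all other factors to a new top sends $m(a)$ to $a_i$ if $i\in\operatorname{supp}a$, and to the top otherwise. So for $c\in L_i$ we have $m(a)\le c$ iff $i\in\operatorname{supp}a$ and $a_i\le c$. Hence $m(a)\le m(b)$ iff $\operatorname{supp}b\subseteq\operatorname{supp}a$ and $a_i\le b_i$ for all $i\in\operatorname{supp}b$. In that case clearly $\widehat m(a)\le\widehat m(b)$. In particular $m(a)$ determines $a$.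

**Step 2: monomials below joins of generators.** We claim: for finite nonempty $T\subseteq I$ and $b_i\in L_i$ ($i\in T$),
$$m(a)\le\bigvee_{i\in T}b_i\iff a_i\le b_i\text{ for some }i\in\operatorname{supp}a\cap T.\tag{4}$$
Sufficiency is clear. Suppose $a_i\not\le b_i$ for all $i\in\operatorname{supp}a\cap T$. By the prime ideal theorem for distributive lattices, for each of these $i$ there is a homomorphism $L_i\to\mathbf 2$ with $a_i\mapsto1$ and $b_i\mapsto0$. For $i\in\operatorname{supp}a\setminus T$ take the constant map $1$, and for all other $i$ the constant map $0$. The induced homomorphism $G\to\mathbf 2$ sends $m(a)$ to $1$ and $\bigvee_{i\in T}b_i$ to $0$. So $m(a)\not\le\bigvee_{i\in T}b_i$.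

**Step 3: finitely many maximal monomials.** Let $x\in G$. By distributivity $x=\bigwedge_{l=1}^r\bigvee_{i\in T_l}b^l_i$ with finite nonempty $T_l\subseteq I$ and $b^l_i\in L_i$. For each choice function $\kappa$ with $\kappa(l)\in T_l$, let $m_\kappa=\bigwedge_lb^l_{\kappa(l)}$. This is a monomial $\le x$, and there are finitely many of them, at least one. If $m(a)\le x$, then (4) applied to each $l$ gives a $\kappa$ with $\kappa(l)\in\operatorname{supp}a$ and $a_{\kappa(l)}\le b^l_{\kappa(l)}$ for all $l$, so $m(a)\le m_\kappa$. Hence every monomial below $x$ lies below some $m_\kappa$. So only finitely many monomials are maximal among those below $x$, and every monomial below $x$ lies below a maximal one.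

**Step 4: the section.** Define
$$g(x)=\bigvee\{\widehat m(a): m(a)\text{ is maximal among the monomials}\le x\}.$$
It is isotone: if $x\le x'$, each $m(a)$ that is maximal for $x$ lies below some $m(b)$ that is maximal for $x'$, and then $\widehat m(a)\le\widehat m(b)$ by Step 1. It is a section: the image of $g(x)$ in $G$ is the join of the maximal monomials below $x$, which is also the join of all monomials below $x$; this is $x$, since $x=\bigvee_\kappa m_\kappa$ by distributivity. It extends the embeddings: if $x\in L_i$, then $x$ is itself a monomial, hence the unique maximal one below $x$, and $g(x)=x$. $\square$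

## 9. Finite simple geometric lattices

Theorem B used the factor $M_{\omega_1}$. It is unavailable in, say, $\mathbf V(M_3)$: there the SI members lie in $\mathbf{HS}(M_3)$ and are finite, while $M_{\omega_1}$ is simple and infinite. For Theorem D we build a replacement for $M_{\omega_1}$ inside $\mathbf V(M_3)$ and use polynomials over a geometric lattice to detect a coincidence.

**Recollection.** A finite lattice $K$ is *geometric* if every element is a join of atoms and $K$ is semimodular. Then $K$ is graded, with height function $r$. For an atom $e\not\le x$ the element $x\vee e$ covers $x$, that is, $r(x\vee e)=r(x)+1$. Consequently $r(\bigvee A)\le|A|$ for a set $A$ of atoms. We call $A$ *independent* if equality holds, and *dependent* otherwise. Removing an atom from $A$ lowers $r(\bigvee A)$ by at most one, so subsets of independent sets are independent. For example $M_3$ is geometric, and its set of three atoms is dependent because $r(1)=2$.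

We also need that *every element of $K$ is a meet of coatoms* (the empty meet being $1$). Let $e\not\le x$ be an atom, and choose $k$ maximal among the elements $\ge x$ that are not $\ge e$. Then $k\vee e$ covers $k$. If $k\vee e\neq1$, there is an atom $e'\not\le k\vee e$. By maximality of $k$, $k\vee e'\ge e$, so $k\vee e\le k\vee e'$. Both cover $k$, so they are equal and $e'\le k\vee e$, a contradiction. So $k\vee e=1$ and $k$ is a coatom with $k\ge x$ and $k\not\ge e$. Hence the meet of the coatoms above $x$ has only atoms of $x$ below it, and equals $x$.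

**The listed examples.** By Jónsson's Lemma, SI members of $\mathbf V(K)$ lie in $\mathbf{HS}(K)$, so they have length at most that of $K$. Thus $\mathbf V(K)$ always qualifies in Theorem D when $K$ is finite, simple, geometric and of length $\ge2$. If $M_3\in\mathbf V\subseteq\mathbf V(M_\omega)$, take $n=2$ and $K=M_3$, by Step 1 of Section 7. The lattices $\mathrm{Sub}(\mathbb F_q^n)$ (length $n$) and $\Pi_m$ (length $m-1$) are geometric.

For simplicity of these two, let a congruence $\theta$ identify $u<v$. Some atom $e$ has $e\le v$, $e\not\le u$, and meeting with $e$ gives $0\mathrel\theta e$. If $e,e'$ are distinct atoms and there is a third atom $e''\le e\vee e'$, then $\{0,e,e',e'',e\vee e'\}\cong M_3$ is a simple sublattice, and $0\mathrel\theta e'$. In $\mathrm{Sub}(\mathbb F_q^n)$ any two atoms have such a third atom, since a plane contains $q+1\ge3$ lines through $0$. In $\Pi_m$ the atoms correspond to pairs; two pairs $ab$, $bc$ have the third atom $ac$, and disjoint pairs $ab$, $cd$ are linked through $bc$. So all atoms are congruent to $0$, and hence $0\mathrel\theta1$.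

**Proof of Theorem D.** Let $\mathbf V$, $n$, $K$ be as in the theorem.

**Step (a): a copy of $M_3$ in $K$.** This gives $M_3\in\mathbf V$ and fixes notation. If the set of all atoms of $K$ were independent, all sets of atoms would be. Then $\bigvee X\le\bigvee Y$ would give $|Y|=r(\bigvee(X\cup Y))=|X\cup Y|$, so $X\subseteq Y$. As every element is a join of atoms, $K$ would be the Boolean lattice of all sets of atoms, with $n\ge2$ atoms, which is not simple: it projects onto $\mathbf 2$. So there is a dependent set of atoms; let $C$ be a minimal one. Sets of at most two atoms are independent, so $|C|\ge3$. Proper subsets of $C$ are independent, and therefore $r(\bigvee C)=|C|-1$.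

Let $c_1,c_2,c_3\in C$ be distinct, let $o$ be the join of the other elements of $C$ ($o=0$ if $|C|=3$), and put $b_j=o\vee c_j$ and $i=\bigvee C$. The heights of $o,b_j,i$ are $|C|-3$, $|C|-2$, $|C|-1$. For $j\neq k$, $b_j\vee b_k$ is the join of $|C|-1$ elements of $C$, of height $|C|-1$, so it equals $i$. Hence the $b_j$ are distinct. Having equal height, they are incomparable, so $b_j\wedge b_k$ has height at most $|C|-3$. It is above $o$, so it equals $o$. Thus $\{o,b_1,b_2,b_3,i\}\cong M_3$ is a sublattice of $K$. From now on $M_3$ denotes this sublattice, and $y=b_1$. Since $o<y<i$, we have $y\neq0,1$ in $K$.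

**Step (b): the lattice $L$.** Elements of $L$ will be functions with values in $M_3$ on test points $(\gamma,\varepsilon)$, together with a distributive "shadow" $p$ that controls them. Let $D=\{o,b_2,b_3,i\}\cong\mathbf 2\times\mathbf 2$, with $b_2=(1,0)$ and $b_3=(0,1)$. For finite $S\subseteq\omega_1$ let $P_S$ be the set of functions $D^{\omega_1}\to D$ given by bounded-lattice terms (terms that may also use the constants $o,i$) in the variables $x_\sigma\colon\delta\mapsto\delta(\sigma)$, $\sigma\in S$. Such functions are isotone and depend only on $\delta|_S$, and $P_S$ is finite. Let $E=\{b_2,b_3\}^{\omega_1}\subseteq D^{\omega_1}$. For $\delta\in D^{\omega_1}$ let $\delta[\gamma\mapsto i]$ be $\delta$ with its $\gamma$-coordinate replaced by $i$. Let $L_S$ be the set of pairs $(p,f)$ with $p\in P_S$ and $f\colon\omega_1\times E\to M_3$ such that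

* (L1) $f(\gamma,\varepsilon)=p(\varepsilon)$ for $\gamma\notin S$;
* (L2) for $\gamma\in S$, $f(\gamma,\varepsilon)$ depends only on $\varepsilon|_S$, and $f(\gamma,\varepsilon)\le p(\varepsilon[\gamma\mapsto i])$.

*Example.* $L_\emptyset$ consists of the two constant pairs $o$ and $i$. For $S=\{\alpha\}$ we have $P_S=\{o,i,x_\alpha\}$. If $p=o$, then $f$ is constantly $o$. If $p=i$ or $p=x_\alpha$, the bound in (L2) is $i$, so $f(\alpha,\cdot)$ is an arbitrary function of $\varepsilon(\alpha)\in\{b_2,b_3\}$ with values in $M_3$, with $25$ possibilities. So $|L_{\{\alpha\}}|=51$.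

Each $L_S$ is finite, as $f$ is determined by $p$ and by its values for $\gamma\in S$, which depend on $\varepsilon|_S$. It is closed under componentwise $\vee,\wedge$; for the inequality in (L2), use that $p\mapsto p(\varepsilon[\gamma\mapsto i])$ is a homomorphism. If $S\subseteq S'$, then $L_S\subseteq L_{S'}$: the only new condition is (L2) for $\gamma\in S'\setminus S$, where $f(\gamma,\varepsilon)=p(\varepsilon)$ depends only on $\varepsilon|_S$ and is $\le p(\varepsilon[\gamma\mapsto i])$ because $p$ is isotone. Put $L=\bigcup L_S$, a directed union and so a sublattice of $D^{D^{\omega_1}}\times M_3^{\omega_1\times E}$. Hence $L\in\mathbf V(M_3)\subseteq\mathbf V$. There are $\aleph_1$ finite sets $S$, so $|L|\le\aleph_1$; the elements $q_\alpha$ of Step (d) have distinct first components $x_\alpha$, so $|L|=\aleph_1$.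

**Step (c): $L$ is symmetric interpolating.** This lets us use Corollary 4. The $L_S$ are nonempty and finite, and (S1) has been checked.

*(S2).* Let $\pi(p,f)=(\pi p,\pi f)$ with
$$(\pi p)(\delta)=p(\delta\circ\pi),\qquad(\pi f)(\gamma,\varepsilon)=f(\pi^{-1}\gamma,\varepsilon\circ\pi).$$
This is a left action: $(\pi(\pi'p))(\delta)=(\pi'p)(\delta\circ\pi)=p(\delta\circ\pi\circ\pi')$, and similarly for $f$. It acts by permuting the arguments, hence by lattice automorphisms. We have $\pi x_\sigma=x_{\pi\sigma}$, so $\pi P_S=P_{\pi S}$. Let $(p,f)\in L_S$. If $\gamma\notin\pi S$, then $(\pi f)(\gamma,\varepsilon)=p(\varepsilon\circ\pi)=(\pi p)(\varepsilon)$. If $\gamma\in\pi S$, then $(\pi f)(\gamma,\varepsilon)$ depends only on $(\varepsilon\circ\pi)|_S$, that is, on $\varepsilon|_{\pi S}$. From $\varepsilon[\gamma\mapsto i]\circ\pi=(\varepsilon\circ\pi)[\pi^{-1}\gamma\mapsto i]$ we get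
$$(\pi f)(\gamma,\varepsilon)\le p\bigl((\varepsilon\circ\pi)[\pi^{-1}\gamma\mapsto i]\bigr)=(\pi p)(\varepsilon[\gamma\mapsto i]).$$
So $\pi L_S\subseteq L_{\pi S}$, and equality follows by using $\pi^{-1}$.

Let $\pi|_S=\mathrm{id}$ and $(p,f)\in L_S$. Since $\delta\circ\pi$ and $\delta$ agree on $S$, $p(\delta\circ\pi)=p(\delta)$. For $\gamma\in S$, $f(\pi^{-1}\gamma,\varepsilon\circ\pi)=f(\gamma,\varepsilon\circ\pi)=f(\gamma,\varepsilon)$. For $\gamma\notin S$ also $\pi^{-1}\gamma\notin S$, and $f(\pi^{-1}\gamma,\varepsilon\circ\pi)=p(\varepsilon\circ\pi)=p(\varepsilon)=f(\gamma,\varepsilon)$. So $\pi$ fixes $(p,f)$.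

*(S3).* Let $(p,f)\in L_S$, $(p',f')\in L_T$, $(p,f)\le(p',f')$, $R=S\cap T$. We eliminate the indices in $S\setminus R$ by setting them to $i$. For $\delta\in D^{\omega_1}$ let $\delta^+$ be $\delta$ with all coordinates in $S\setminus R$ replaced by $i$. Put $p^*(\delta)=p(\delta^+)$, and
$$f^*(\gamma,\varepsilon)=\begin{cases}p^*(\varepsilon)&\gamma\notin R,\\[2pt]\bigvee\{f(\gamma,\varepsilon'):\varepsilon'\in E,\ \varepsilon'|_R=\varepsilon|_R\}&\gamma\in R.\end{cases}$$
The join is taken in the finite lattice $M_3$.

*First, $(p^*,f^*)\in L_R$.* Substituting the constant $i$ for the variables $x_\sigma$, $\sigma\in S\setminus R$, shows $p^*\in P_R$; and $p\le p^*$ since $\delta\le\delta^+$. (L1) holds by definition, and $f^*(\gamma,\varepsilon)$ depends only on $\varepsilon|_R$ for $\gamma\in R$. For $\gamma\in R$ and $\varepsilon'|_R=\varepsilon|_R$,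
$$f(\gamma,\varepsilon')\le p(\varepsilon'[\gamma\mapsto i])\le p^*(\varepsilon'[\gamma\mapsto i])=p^*(\varepsilon[\gamma\mapsto i]),$$
the last equality because $p^*$ depends only on coordinates in $R$. Taking the join over $\varepsilon'$ gives (L2).

*Second, $(p,f)\le(p^*,f^*)$.* We have $p\le p^*$. For $\gamma\in R$, $\varepsilon'=\varepsilon$ occurs in the join. For $\gamma\in S\setminus R$, $f(\gamma,\varepsilon)\le p(\varepsilon[\gamma\mapsto i])\le p(\varepsilon^+)=f^*(\gamma,\varepsilon)$. For $\gamma\notin S$, $f(\gamma,\varepsilon)=p(\varepsilon)\le p^*(\varepsilon)=f^*(\gamma,\varepsilon)$.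

*Third, $(p^*,f^*)\le(p',f')$.*

* First components: $p^*(\delta)=p(\delta^+)\le p'(\delta^+)=p'(\delta)$, since $p'$ depends only on coordinates in $T$ and $(S\setminus R)\cap T=\emptyset$.
* $\gamma\in R$: let $\varepsilon'|_R=\varepsilon|_R$. Choose $\varepsilon''\in E$ agreeing with $\varepsilon'$ on $S$ and with $\varepsilon$ on $T$; this is possible because $S\cap T=R$. Then $f(\gamma,\varepsilon')=f(\gamma,\varepsilon'')\le f'(\gamma,\varepsilon'')=f'(\gamma,\varepsilon)$. Take the join over $\varepsilon'$.
* $\gamma\notin T$: then $f^*(\gamma,\varepsilon)=p^*(\varepsilon)\le p'(\varepsilon)=f'(\gamma,\varepsilon)$.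
* $\gamma\in T\setminus R$, so $\gamma\notin S$. This is where $D=\mathbf 2\times\mathbf 2$ matters: we must return from $\varepsilon^+\notin E$ to points of $E$. For $j=2,3$ let $\varepsilon_j\in E$ be $\varepsilon$ with all coordinates in $S\setminus R$ replaced by $b_j$. Since $i=(1,1)$, $b_2=(1,0)$, $b_3=(0,1)$, the points $\varepsilon^+$ and $\varepsilon_2$ have equal first components, and $\varepsilon^+$ and $\varepsilon_3$ have equal second components. Terms act componentwise on $\mathbf 2\times\mathbf 2$, so $p(\varepsilon^+)\le p(\varepsilon_2)\vee p(\varepsilon_3)$. Moreover $p(\varepsilon_j)=f(\gamma,\varepsilon_j)\le f'(\gamma,\varepsilon_j)=f'(\gamma,\varepsilon)$: the first equality is (L1), as $\gamma\notin S$, and the last holds because $\gamma\in T$ and $\varepsilon_j|_T=\varepsilon|_T$. Hence $f^*(\gamma,\varepsilon)=p(\varepsilon^+)\le f'(\gamma,\varepsilon)$.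

This proves (S3).

**Step (d): special elements of $L$.** These replace the atoms $p_\alpha$. Let $1_L$ be the pair of constants $i$. Let $q_\alpha\in L_{\{\alpha\}}$ have first component $x_\alpha$, with $q_\alpha(\alpha,\varepsilon)=i$ and $q_\alpha(\gamma,\varepsilon)=\varepsilon(\alpha)$ for $\gamma\neq\alpha$. With $b_0:=o$, for $j=0,1,2,3$ let $r^j_\beta\in L_{\{\beta\}}$ have first component the constant $i$, with $r^j_\beta(\beta,\varepsilon)=b_j$ and $r^j_\beta(\gamma,\varepsilon)=i$ for $\gamma\neq\beta$. (Here $q_\alpha(\gamma,\varepsilon)$ and $r^j_\beta(\gamma,\varepsilon)$ denote values of the second components. Conditions (L1) and (L2) hold: by the example in Step (b), at $\alpha$, respectively $\beta$, any function of the one coordinate is allowed.)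

The five elements $r^0_\beta,r^1_\beta,r^2_\beta,r^3_\beta,1_L$ differ only at the points $(\beta,\varepsilon)$ and form a sublattice isomorphic to $M_3$. For $\alpha\neq\beta$ we have $q_\alpha\wedge r^1_\beta\le r^0_\beta$: at $(\beta,\varepsilon)$ the left side is $\varepsilon(\alpha)\wedge b_1=o$, because $\varepsilon(\alpha)\in\{b_2,b_3\}$, and everywhere else $r^0_\beta$ is $i$. Hence, for $\alpha\neq\beta$ and any homomorphism $\varphi\colon L\to N$,
$$\varphi(r^1_\beta)\le\varphi(q_\alpha)\ \Longrightarrow\ \varphi(r^1_\beta)=\varphi(1_L).\tag{5}$$
Indeed, under the hypothesis $\varphi(r^1_\beta)=\varphi(r^1_\beta\wedge q_\alpha)\le\varphi(r^0_\beta)\le\varphi(r^1_\beta)$, so $\varphi$ identifies $r^0_\beta$ and $r^1_\beta$. As $M_3$ is simple, $\varphi$ is constant on the five-element sublattice.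

**Step (e): detecting polynomials over $K$.** We want polynomials $t,t'$ with coefficients in $K$ that recognize "$z\ge y$" and "$z\le y$". Fix an atom $d$ and a coatom $c\not\ge d$ of $K$; such $c$ exists since the meet of all coatoms is $0$.

For each atom $e$ there is a unary polynomial $\tau_e$ of $K$ with $\tau_e(0)=0$ and $\tau_e(e)=d$. Since $K$ is simple, $(0,d)$ is in the congruence generated by $(0,e)$. By Mal'cev's lemma there are $0=w_0,w_1,\dots,w_s=d$ in $K$ and unary polynomials $f_k$ with $\{w_{k-1},w_k\}=\{f_k(0),f_k(e)\}$. Replace $f_k$ by $f_k\wedge d$ and $w_k$ by $w_k\wedge d$. Then all $w_k\in\{0,d\}$, still with $w_0=0$ and $w_s=d$. At some step $0$ changes to $d$, and since polynomials are isotone, $f_k(0)\wedge d=0$ and $f_k(e)\wedge d=d$ for that $k$. Put $\tau_e=f_k\wedge d$. Dually, for each coatom $h$ there is a unary polynomial $\tau'_h$ with $\tau'_h(1)=1$ and $\tau'_h(h)=c$. Put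
$$t(z)=\bigwedge_{e\le y}\tau_e(z\wedge e),\qquad t'(z)=\bigvee_{h\ge y}\tau'_h(z\vee h),$$
with $e$ ranging over atoms and $h$ over coatoms. Both ranges are nonempty, since $y\neq0,1$.

*Example.* For $K=M_3$ take $d=b_2$, $c=b_3$. Then $\tau_{b_1}(z)=(z\vee b_3)\wedge b_2$ sends $0\mapsto0$ and $b_1\mapsto b_2$, so $t(z)=((z\wedge b_1)\vee b_3)\wedge b_2$. With $y_0=b_1$, $y_1=b_3$, $y_2=b_2$ this is the polynomial that appeared in $u_\alpha$ in Section 7.

In $\mathrm{Free}_{\mathbf V}(L,K)$ let
$$u_\alpha=t(q_\alpha)\wedge t'(1_L),\qquad v_\beta=t'(r^1_\beta).$$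

**Step (f): $u_\alpha\le v_\beta$ for $\alpha\neq\beta$.** Let $N\in\mathbf V$ be SI, with homomorphisms $\varphi\colon L\to N$ and $\psi\colon K\to N$. In $N$ we interpret $t,t'$ by applying $\psi$ to the coefficients. As $K$ is simple, $\psi$ is constant or injective.

Let $\psi$ be constant with value $m$. The image of $t(q_\alpha)$ is a meet of lattice terms applied to elements $\le m$, namely $m$ and $\varphi(q_\alpha)\wedge m$. So it is $\le m$. Dually the image of $v_\beta$ is $\ge m$. Hence the image of $u_\alpha$ is $\le$ that of $v_\beta$.

Let $\psi$ be injective. Every maximal chain of $K$ has length $n$, and $N$ has length $\le n$, so images of maximal chains of $K$ are maximal chains of $N$. Thus $\psi$ preserves $0,1$ as bounds of $N$. Every atom of $K$ lies on a maximal chain, just above $0$, so its image is an atom of $N$; likewise coatoms go to coatoms. So for $z\in N$ and an atom $e$ of $K$, $z\wedge\psi(e)\in\{0,\psi(e)\}$, and $\tau_e(z\wedge\psi(e))$ is $\psi(d)$ if $z\ge\psi(e)$, and $0$ otherwise. Since $y$ is the join of the atoms below it, $z\ge\psi(y)$ iff $z\ge\psi(e)$ for all atoms $e\le y$.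 Dually for coatoms, since $y$ is the meet of the coatoms above it. We obtain
$$t(z)=\begin{cases}\psi(d)&z\ge\psi(y)\\0&\text{otherwise}\end{cases}\qquad t'(z)=\begin{cases}\psi(c)&z\le\psi(y)\\1&\text{otherwise.}\end{cases}\tag{6}$$
As $d$ is an atom and $c\not\ge d$, $d\wedge c=0$. So the image of $u_\alpha$ is $\psi(d)$ if $\varphi(q_\alpha)\ge\psi(y)$ and $\varphi(1_L)\not\le\psi(y)$, and $0$ otherwise. The image of $v_\beta$ is $\psi(c)\not\ge\psi(d)$ if $\varphi(r^1_\beta)\le\psi(y)$, and $1$ otherwise. Therefore $u_\alpha\not\le v_\beta$ in $N$ iff
$$\varphi(r^1_\beta)\le\psi(y)\le\varphi(q_\alpha)\quad\text{and}\quad\varphi(1_L)\not\le\psi(y).$$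
If $\alpha\neq\beta$, the first condition gives $\varphi(1_L)=\varphi(r^1_\beta)\le\psi(y)$ by (5), contradicting the second. So the inequality holds in every SI member $N$ of $\mathbf V$. Since $\mathrm{Free}_{\mathbf V}(L,K)$ is a subdirect product of SI members of $\mathbf V$, $u_\alpha\le v_\beta$.

**Step (g): $u_\alpha\not\le v_\alpha$.** Take $N=K$, $\psi=\mathrm{id}$, and, for some fixed $\varepsilon\in E$, $\varphi\colon L\to M_3\subseteq K$, $(p,f)\mapsto f(\alpha,\varepsilon)$. Then $q_\alpha\mapsto i\ge y$, $r^1_\alpha\mapsto b_1=y$, and $1_L\mapsto i\not\le y$. The lattice $K$ has length $n$, so (6) applies with $N=K$. It gives $u_\alpha\mapsto d\wedge1=d$ and $v_\alpha\mapsto c$, and $d\not\le c$.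

By Steps (c), (f), (g), Corollary 4 applies to $L$ and the finite lattice $K$: there is no isotone section of $\mathrm{Free}(L,K)\to\mathrm{Free}_{\mathbf V}(L,K)$. $\square$
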